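# A Fourier frame for the sum of the one-fourth and one-eighth Cantor measures

## 1. The theorem and its terms

**Theorem 1.** For an integer $b\ge 3$ let $\mu_b$ be the unique Borel probability measure on $\mathbb R$ with
$$\mu_b=\tfrac12\,\mu_b\circ\tau_0^{-1}+\tfrac12\,\mu_b\circ\tau_1^{-1},\qquad \tau_0(x)=\frac xb,\quad \tau_1(x)=\frac{x+2}b .$$
Then $\mu_4+\mu_8$ is frame-spectral: there are a countable set $\Lambda\subset\mathbb R$ and constants $0<A\le B<\infty$ such that, with $\mu=\mu_4+\mu_8$,
$$A\|f\|_{L^2(\mu)}^2\le\sum_{\lambda\in\Lambda}\Big|\int f(x)e^{-2\pi i\lambda x}\,d\mu(x)\Big|^2\le B\|f\|_{L^2(\mu)}^2\qquad\text{for all }f\in L^2(\mu).$$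
Moreover, for every $\varepsilon>0$ the set $\Lambda$ can be chosen so that $B/A<1+\varepsilon$.

The question comes from Xiaoye Fu and Chun-Kit Lai, "Translational absolute continuity and Fourier frames on a sum of singular measures", arXiv:1707.01545 (2017). The conjecture there is that $\mu_4+\mu_8$ is *not* frame-spectral. Theorem 1 says that this conjecture is false. The source does not state its normalization of the Cantor measures. We use the digits $\{0,2\}$ as above, and Theorem 2 in Section 8 shows that affine changes of either measure make no difference.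

In plain words, $\mu_4$ and $\mu_8$ each have an orthonormal basis of exponentials (we prove this in Section 4). We add the two measures and ask whether a single set of frequencies can still measure the size of every function on the union, from above and from below. A frequency chosen for its behavior on $\mu_4$ also produces a number on $\mu_8$, and the two contributions are added before we see them. The problem is to keep them apart.

We fix the vocabulary. For $\lambda,x\in\mathbb R^d$ write $e_\lambda(x)=e^{2\pi i\langle\lambda,x\rangle}$. For a finite Borel measure $\mu$ put $\hat\mu(\xi)=\int e_{-\xi}\,d\mu$. Inner products are linear in the first entry, so $\int f e_{-\lambda}\,d\mu=\langle f,e_\lambda\rangle_{L^2(\mu)}$.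

**Definition (Fourier frame).** A finite Borel measure $\mu$ on $\mathbb R^d$ is *frame-spectral* if there are a countable set $\Lambda\subset\mathbb R^d$ and $0<A\le B<\infty$ with $A\|f\|^2\le\sum_{\lambda\in\Lambda}|\langle f,e_\lambda\rangle|^2\le B\|f\|^2$ for all $f\in L^2(\mu)$. Then $\Lambda$ (or $\{e_\lambda\}_{\lambda\in\Lambda}$) is a *Fourier frame* with bounds $A,B$. It is *tight* if one can take $A=B$. A probability measure $\mu$ is *spectral* if some $\{e_\lambda\}_{\lambda\in\Lambda}$ is an orthonormal basis of $L^2(\mu)$. By Parseval this is a tight Fourier frame with $A=B=1$.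

Here is an example by hand. Let $\mu=\delta_0+\delta_{1/2}$ and write $f=(x,y)$ for the values at $0$ and $\tfrac12$. Each summand has the tight Fourier frame $\{0\}$. The set $\{0\}$ is not a Fourier frame for the sum, because its only coefficient is $x+y$, which vanishes for $f=(1,-1)$. The set $\{0,1\}$ has coefficients $x+y$ and $x-y$, and $|x+y|^2+|x-y|^2=2\|f\|^2$, so it is tight with $A=B=2$. The set $\{0,1,2\}$ has coefficients $x+y,\ x-y,\ x+y$. The sum of squares is $2\|f\|^2+|x+y|^2$, so the best bounds are $2$ (at $y=-x$) and $4$ (at $y=x$): a frame that is not tight. The frequency $1$ separates the two atoms, since $e_1$ is $1$ on one and $-1$ on the other.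

## 2. Weak limits and Gram matrices

Let $H$ be a Hilbert space. We write $v_k\rightharpoonup v$ if $\langle v_k,g\rangle\to\langle v,g\rangle$ for every $g\in H$. The following textbook facts will be used.

1. If $\sup_k\|v_k\|<\infty$, it suffices to test against $g$ in a set whose span is dense. Exponentials are always bounded in $L^2(\mu)$, since $\|e_\lambda\|^2=\mu(\mathbb R^d)$.
2. In a separable $H$, every bounded sequence has a weakly convergent subsequence.
3. Closed convex sets are weakly closed. In particular $\{f\in L^2(\mu):|f|\le1\ \mu\text{-a.e.}\}$ is weakly closed, so any weak limit of exponentials has modulus at most $1$ a.e.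
4. If $v_k\rightharpoonup v$ in $L^2(\mu)$ and $h$ is bounded, then $hv_k\rightharpoonup hv$, because $\langle hv_k,g\rangle=\langle v_k,\bar hg\rangle$.

For example, $e_n\rightharpoonup0$ in $L^2([0,1],dx)$ as $n\to\infty$, although $|e_n|=1$ everywhere. On a Cantor measure the same kind of sequence may have a nonzero weak limit, as Lemma 1 will show.

We also need a way to bound $\sum_n|\langle F,w_n\rangle|^2$ when the $w_n$ are not small but nearly orthogonal.

**Fact (Schur test for Gram matrices).** If $w_1,w_2,\dots\in H$ satisfy $\sum_l|\langle w_n,w_l\rangle|\le K$ for every $n$, then $\sum_n|\langle F,w_n\rangle|^2\le K\|F\|^2$ for all $F\in H$.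

*Proof.* For finitely many coefficients $c_n$,
$$\Big\|\sum c_nw_n\Big\|^2\le\sum_{n,l}|c_n||c_l||\langle w_n,w_l\rangle|\le\sum_{n,l}\frac{|c_n|^2+|c_l|^2}2|\langle w_n,w_l\rangle|\le K\sum|c_n|^2 .$$
Take $c_n=\langle F,w_n\rangle$ for $n\le L$ and put $S=\sum_{n\le L}|c_n|^2$. Then $S=\langle F,\sum_{n\le L} c_nw_n\rangle\le\|F\|\sqrt{KS}$, so $S\le K\|F\|^2$. Let $L\to\infty$. $\blacksquare$

## 3. The frequencies $1$ and $2$, and multiplication by $64$

Let $\varepsilon_1,\varepsilon_2,\dots$ be independent fair bits in $\{0,1\}$ and $X=\sum_{k\ge1}2\varepsilon_kb^{-k}$. Then $X=(2\varepsilon_1+X')/b$ with $X'$ independent of $\varepsilon_1$ and distributed like $X$. So the law of $X$ satisfies the defining identity of $\mu_b$, and $\mu_b$ is the law of $X$. Hence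
$$\hat\mu_b(\xi)=\prod_{k\ge1}\frac{1+e^{-2\pi i\,2\xi/b^k}}2,\qquad |\hat\mu_b(\xi)|=\prod_{k\ge1}\big|\cos(2\pi\xi/b^k)\big|.$$
Since $1-|\cos(2\pi\xi b^{-k})|=O(b^{-2k})$ is summable, the product is zero only if one factor is. The $k$-th factor is zero exactly when $2\xi/b^k\in\frac12+\mathbb Z$. Therefore
$$\hat\mu_b(\xi)=0\iff 4\xi/b^k\text{ is an odd integer for some }k\ge1. \tag{1}$$

Try small frequencies.

- $\hat\mu_4(1)=0$, because $4/4=1$ is odd. But $\hat\mu_8(1)\ne0$, because $4/8^k$ is never an integer.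
- $\hat\mu_8(2)=0$, because $8/8=1$ is odd. But $\hat\mu_4(2)\ne0$, because $8/4=2$ is even and $8/4^k$ is not an integer for $k\ge2$.

So $e_1$ has mean zero on $\mu_4$ and not on $\mu_8$, and $e_2$ does the opposite. Now suppose $2t\in\mathbb Z$ and $n\ge0$. In the product for $\hat\mu_b(tb^n)$, the factors with $k\le n$ are $\frac{1+e^{-2\pi i\,2tb^{n-k}}}2=1$, and the rest form the product for $\hat\mu_b(t)$. Thus
$$\hat\mu_b(tb^n)=\hat\mu_b(t)\qquad(2t\in\mathbb Z,\ n\ge0). \tag{2}$$
Since $64=4^3=8^2$, multiplication by $64$ preserves all the values just computed, for both measures at once. So the frequencies $64^n$ and $2\cdot64^n$ keep these means and go to infinity. Lemma 1 will show that they keep them in the sense of weak limits.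

For $b\ge3$ we have $\sum_{k>n}2b^{-k}=\frac{2b^{-n}}{b-1}<2b^{-n}$. So two bit sequences that first differ at index $n$ give different sums, and the map $(\varepsilon_k)\mapsto\sum2\varepsilon_kb^{-k}$ is injective on $\{0,1\}^{\mathbb N}$. It is continuous on a compact space, so it is a homeomorphism onto its image $C_b$, which is the support of $\mu_b$. We may therefore speak of the bits $\varepsilon_k$ of a point of $C_b$. For a word $w\in\{0,1\}^l$ let $C_w=\{x\in C_b:(\varepsilon_1,\dots,\varepsilon_l)=w\}$ be its cylinder. Linear combinations of the $1_{C_w}$ are uniformly dense in $C(C_b)$, hence dense in $L^2(\mu_b)$.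

On $C_w$ we have $X=y_w+b^{-l}X'$ with $y_w=\sum_{k\le l}2w_kb^{-k}$ and $X'$ again distributed as $\mu_b$, independent of the first $l$ bits. Hence
$$\int1_{C_w}e_\xi\,d\mu_b=2^{-l}e_\xi(y_w)\,\hat\mu_b(-b^{-l}\xi),\qquad\Big|\int1_{C_w}e_\xi\,d\mu_b\Big|=2^{-l}\prod_{k>l}\big|\cos(2\pi\xi/b^k)\big|. \tag{3}$$

**Lemma 1.** Let $b\ge3$.

(a) If $2t\in\mathbb Z$ and $n_j\to\infty$, then $e_{tb^{n_j}}\rightharpoonup\hat\mu_b(-t)$ (a constant function) weakly in $L^2(\mu_b)$.

(b) If for each fixed $l$ we have $\prod_{k>l}|\cos(2\pi\xi_j/b^k)|\to0$ as $j\to\infty$, then $e_{\xi_j}\rightharpoonup0$ weakly in $L^2(\mu_b)$. In particular this holds if $\cos(2\pi\xi_j/b^{k_j})\to0$ for some $k_j\to\infty$.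

*Proof.* By fact 1 it suffices to test against $1_{C_w}$, with $w$ of length $l$.

(a) Let $n\ge l$. Then $tb^ny_w=\sum_{k\le l}2tw_kb^{n-k}\in\mathbb Z$, so $e_{tb^n}(y_w)=1$. By (2) applied to $-t$, $\hat\mu_b(-tb^{n-l})=\hat\mu_b(-t)$. So the first integral in (3) with $\xi=tb^n$ equals $2^{-l}\hat\mu_b(-t)=\int1_{C_w}\hat\mu_b(-t)\,d\mu_b$ for every $n\ge l$.

(b) The first claim is the second formula in (3). For the second claim, as soon as $k_j>l$ the product is at most $|\cos(2\pi\xi_j/b^{k_j})|$. $\blacksquare$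

## 4. The spectra $\Lambda_b$ for even $b$

The following is from Jorgensen–Pedersen, J. Anal. Math. 75 (1998). We include the proof.

**Lemma 2.** For even $b\ge4$, the set $\Lambda_b=\big\{\frac b4\sum_{j=0}^{n-1}\ell_jb^j:\ n\ge1,\ \ell_j\in\{0,1\}\big\}$ gives an orthonormal basis $\{e_\lambda\}_{\lambda\in\Lambda_b}$ of $L^2(\mu_b)$.

For instance $\Lambda_4=\{0,1,4,5,16,17,20,21,\dots\}$ and $\Lambda_8=\{0,2,16,18,\dots\}$.

*Proof.* **Step 1: orthonormality.** Take two different digit sequences, with sums $\lambda,\lambda'$ and first differing index $j$. Then $\lambda-\lambda'=\frac b4b^j(\pm1+b\cdot\text{integer})=\frac14b^{j+1}u$ with $u$ odd, because $b$ is even. In particular $\lambda\ne\lambda'$. The factor $k=j+1$ in $|\hat\mu_b(\lambda-\lambda')|$ is $|\cos(\pi u/2)|=0$. So $\langle e_\lambda,e_{\lambda'}\rangle=0$ in $L^2(\mu_b)$.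

**Step 2: finite truncations are complete.** This step produces an exact identity at each finite level. Let $\Lambda^n$ be the $2^n$ elements of $\Lambda_b$ with $\ell_j=0$ for $j\ge n$, and let $M_n$ be the law of $\sum_{k\le n}2\varepsilon_kb^{-k}$. It is uniform on $2^n$ distinct points, and $|\hat M_n(\xi)|=\prod_{k\le n}|\cos(2\pi\xi/b^k)|$. For $\lambda\neq\lambda'$ in $\Lambda^n$ the vanishing factor of Step 1 has index $j+1\le n$, so it occurs in $\hat M_n$ too. Thus $\{e_\lambda\}_{\Lambda^n}$ consists of $2^n$ orthonormal vectors in the $2^n$-dimensional space $L^2(M_n)$, and is an orthonormal basis there. Parseval for $e_\xi$ gives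
$$\sum_{\lambda\in\Lambda^n}|\hat M_n(\xi-\lambda)|^2=1\qquad(\xi\in\mathbb R). \tag{4}$$

**Step 3: a dominating sequence.** We want to let $n\to\infty$ in (4). From the product formula, $\hat\mu_b(\eta)=\hat M_n(\eta)\,\hat\mu_b(b^{-n}\eta)$. For $\lambda\in\Lambda^n$,
$$0\le b^{-n}\lambda\le b^{-n}\,\frac b4\cdot\frac{b^n-1}{b-1}\le\frac14\cdot\frac b{b-1}\le\frac13 .$$
For $n\ge n_0(\xi)$ we have $|b^{-n}\xi|\le\frac16$, so $|b^{-n}(\xi-\lambda)|\le\frac12$. If $|t|\le\frac12$, all arguments $2\pi t/b^k$ have modulus at most $\pi/b^k\le\pi/4$, so $|\hat\mu_b(t)|\ge c_0:=\prod_k\cos(\pi/b^k)>0$. Hence for $n\ge n_0(\xi)$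
$$|\hat M_n(\xi-\lambda)|^2\,1_{\Lambda^n}(\lambda)\le c_0^{-2}|\hat\mu_b(\xi-\lambda)|^2\qquad(\lambda\in\Lambda_b).$$
The right side is summable over $\Lambda_b$, by Step 1 and Bessel's inequality for $e_\xi$ in $L^2(\mu_b)$.

**Step 4: passage to the limit.** For fixed $\lambda$ the left side tends to $|\hat\mu_b(\xi-\lambda)|^2$. Dominated convergence in (4) gives $\sum_{\lambda\in\Lambda_b}|\hat\mu_b(\xi-\lambda)|^2=1=\|e_\xi\|^2$. So every $e_\xi$ lies in the closed span of $\{e_\lambda\}_{\Lambda_b}$. By Stone–Weierstrass on the compact support, exponentials span a dense subspace of $L^2(\mu_b)$. $\blacksquare$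

## 5. Why $\Lambda_4\cup\Lambda_8$ and its translates fail

Write $\mu=\mu_4+\mu_8$. The natural first guess is to use $\Lambda_4\cup\Lambda_8$ as the frequency set. The upper bound fails already for the part $\Lambda_4$. Indeed $\mu_8\le\mu$, so $\mu_8=f\mu$ with $0\le f\le1$ and $\|f\|^2_{L^2(\mu)}=\int f\,d\mu_8\le1$. All numbers $64^n=4^{3n}$ lie in $\Lambda_4$, and by (2)
$$\int f e_{-64^n}\,d\mu=\hat\mu_8(64^n)=\hat\mu_8(8^{2n})=\hat\mu_8(1)\ne0\qquad\text{for every }n .$$
The coefficient sum over $\Lambda_4$ is infinite. Symmetrically, $\Lambda_8$ contains $2\cdot64^n$, and $\hat\mu_4(2\cdot 64^n)=\hat\mu_4(2)\ne0$. So $\Lambda_8$ fails on $\mu_4$.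

The second guess is to move one spectrum away, using $\Lambda_4+s$, which is still a spectrum of $\mu_4$. This does not help. Replace $f$ by $fe_s$. Then $\int fe_se_{-(s+64^n)}\,d\mu=\hat\mu_8(64^n)=\hat\mu_8(1)$ again. So no Fourier frame of $\mu$ contains a translate of $\Lambda_4$.

The third guess is to move each $a\in\Lambda_4$ by its own frequency $s$, chosen from $2\cdot64^n$. By Lemma 1(a), in the weak sense $e_{a+s}=e_ae_s$ looks like $e_a\varphi$ on $\mu_4$, with $\varphi=\hat\mu_4(-2)\ne0$. On $\mu_8$ it looks like $\hat\mu_8(-2)e_a=0$. We call such shifts *tags*. They neutralize the coefficients on the wrong measure.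

But they do so only weakly. Consider the error vector in $L^2(\mu_4)\oplus L^2(\mu_8)$:
$$w=(e_{a+s}-e_a\varphi,\ e_{a+s}).$$
By (2), $\int e_s\,d\mu_4=\varphi$ exactly, so $\|e_s-\varphi\|^2_{L^2(\mu_4)}=1-|\varphi|^2$. Therefore $\|w\|^2=2-|\varphi|^2\ge1$. On the other hand, the main terms $(e_a\varphi,0)$, $a\in\Lambda_4$, give only
$$\sum_{a\in\Lambda_4}|\langle f_1\overline\varphi,e_a\rangle|^2=|\varphi|^2\|f_1\|^2,\qquad|\varphi|^2\le\cos^2\tfrac\pi4=\tfrac12,$$
where the bound on $|\varphi|$ comes from the factor $k=2$ of $|\hat\mu_4(2)|$. The best bound $\sum|\langle F,w_n\rangle|^2\le K\|F\|^2$ has $K\ge1$, since one vector alone forces $K\ge\|w\|^2$. So the triangle inequality with main term at most $\sqrt{1/2}\,\|F\|$ on $\mu_4$ and error bound at least $\|F\|$ gives no lower bound.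

There is a way past this. If the tags grow fast enough, the error vectors are almost orthogonal to one another. Then their bound $K$ does not depend on how many there are. So we use each $a$ not once but $N$ times, with $N$ different tags. The main term becomes $N|\varphi|^2\|f_1\|^2$, while $K$ stays the same, and for large $N$ the main term wins. As $N\to\infty$ the error even becomes negligible in proportion, and this is what brings $B/A$ close to $1$.

## 6. A criterion from weakly convergent tags

**Theorem A.** Let $m\ge2$ and let $\mu_1,\dots,\mu_m$ be nonzero finite Borel measures on $\mathbb R^d$. Suppose that for each $i$ there are a sequence $(s^{(i)}_k)_k$ in $\mathbb R^d$ and $\varphi_i\in L^\infty(\mu_i)$ with $|\varphi_i|\ge c_i>0$ $\mu_i$-a.e., such that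
$$(T_i)\qquad e_{s^{(i)}_k}\rightharpoonup\varphi_i\ \text{ weakly in }L^2(\mu_i),\qquad e_{s^{(i)}_k}\rightharpoonup0\ \text{ weakly in }L^2(\mu_j)\ \ (j\ne i).$$
Then the $\mu_i$ are mutually singular. If moreover every $\mu_i$ is frame-spectral, then $\mu=\sum_i\mu_i$ is frame-spectral. If in addition every $\mu_i$ has a tight Fourier frame and every $|\varphi_i|$ is a.e. constant, then for each $\varepsilon>0$ there is a Fourier frame for $\mu$ with $B/A<1+\varepsilon$.

*Proof.* **Step 1: singularity.** This lets us treat $L^2(\mu)$ as a direct sum. Suppose $\mu_i\not\perp\mu_j$ with $i\ne j$. Let $\sigma\ne0$ be their common minorant, whose density with respect to $\mu_i+\mu_j$ is the minimum of the two densities. Then $\sigma=h_i\mu_i=h_j\mu_j$ with $0\le h_i,h_j\le1$. For bounded Borel $g$,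
$$\int e_{s^{(i)}_k}g\,d\sigma=\int e_{s^{(i)}_k}gh_i\,d\mu_i\to\int\varphi_igh_i\,d\mu_i=\int\varphi_ig\,d\sigma .$$
The same integral equals $\int e_{s_k^{(i)}}gh_j\,d\mu_j\to0$. So $\int\varphi_ig\,d\sigma=0$ for all bounded $g$, and $\varphi_i=0$ $\sigma$-a.e. This contradicts $|\varphi_i|\ge c_i>0$ $\mu_i$-a.e., because $\sigma\ll\mu_i$ and $\sigma\neq0$.

So the $\mu_i$ live on disjoint Borel sets, and $L^2(\mu)$ is isometric to $H:=\bigoplus_iL^2(\mu_i)$ by restriction. Under this isometry $e_\lambda$ corresponds to $\mathbf e_\lambda:=(e_\lambda,\dots,e_\lambda)$.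

**Step 2: setting up the tagged frequencies.** Let $\{e_a\}_{a\in\Lambda_i}$ be a frame of $L^2(\mu_i)$ with bounds $A_i\le B_i$. Let $N_i\in\mathbb N$ be the multiplicities, to be chosen at the end. Enumerate the countable set $\{(i,a,r):1\le i\le m,\ a\in\Lambda_i,\ 1\le r\le N_i\}$ as $\kappa_1,\kappa_2,\dots$. (The set is infinite: a finite $\Lambda_j$ would make $L^2(\mu_j)$ finite-dimensional. Then $e_{s_k^{(i)}}\rightharpoonup0$, $i\ne j$, would be norm convergence, against $\|e_s\|^2=\mu_j(\mathbb R^d)>0$.) For $\kappa_n=(i,a,r)$ put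
$$\lambda_n=a+s^{(i)}_{k_n},\qquad w_n=\mathbf e_{\lambda_n}-(0,\dots,0,\underbrace{e_a\varphi_i}_{i\text{-th}},0,\dots,0)\in H,$$
with indices $k_n$ still to be chosen.

**Step 3: choosing tags so that the errors are almost orthogonal.** By fact 3 of Section 2, $|\varphi_i|\le1$ a.e. So the $i$-th component of $w_n$ has modulus at most $2$, the other components have modulus $1$, and
$$\|w_n\|^2\le M:=4\mu(\mathbb R^d).$$
Note that $M$ does not depend on the $N_i$. For a fixed triple $\kappa_n=(i,a,r)$, let $k_n\to\infty$. By $(T_i)$ and fact 4, the $i$-th component $e_a(e_{s^{(i)}_{k_n}}-\varphi_i)$ and the other components $e_ae_{s^{(i)}_{k_n}}$ tend weakly to $0$, so $w_n\rightharpoonup0$ in $H$. Choose $k_1,k_2,\dots$ inductively. When $w_1,\dots,w_{n-1}$ are fixed, a sufficiently large $k_n$ gives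
$$|\langle w_n,w_l\rangle|\le M2^{-n-l}\qquad(l<n). \tag{5}$$
We also require $\lambda_n\notin\{\lambda_1,\dots,\lambda_{n-1}\}$, so that $\Lambda=\{\lambda_n\}$ is a genuine set without repetition. This is possible because $(s^{(i)}_k)_k$ takes no value infinitely often. Otherwise a constant sequence $e_s$ would tend weakly to $0$ in some $L^2(\mu_j)$, $j\ne i$, although $\langle e_s,e_s\rangle=\mu_j(\mathbb R^d)>0$. So only finitely many $k$ are excluded.

**Step 4: the errors have a bound independent of the $N_i$.** By (5) and its symmetric version for $l>n$,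
$$\sum_l|\langle w_n,w_l\rangle|\le M+\sum_{l\ge1}M2^{-n-l}\le2M .$$
The Schur test gives
$$\sum_n|\langle F,w_n\rangle|^2\le2M\|F\|^2\qquad(F\in H). \tag{6}$$

**Step 5: main terms and frame bounds.** Let $F=(f_1,\dots,f_m)\in H$. For $\kappa_n=(i,a,r)$, since $\langle f_i,e_a\varphi_i\rangle=\langle f_i\overline{\varphi_i},e_a\rangle$,
$$\langle F,\mathbf e_{\lambda_n}\rangle=\langle f_i\overline{\varphi_i},e_a\rangle_{L^2(\mu_i)}+\langle F,w_n\rangle .$$
The first terms do not depend on $r$, so each occurs $N_i$ times. Their squared $\ell^2$-norm is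
$$P(F)^2=\sum_iN_i\sum_{a\in\Lambda_i}|\langle f_i\overline{\varphi_i},e_a\rangle|^2\in\Big[\sum_iN_iA_i\|f_i\varphi_i\|^2,\ \sum_iN_iB_i\|f_i\varphi_i\|^2\Big].$$
Put $p:=\min_iN_iA_ic_i^2$ and $q:=\max_iN_iB_i$. Since $c_i\le|\varphi_i|\le1$, we have $p\|F\|^2\le P(F)^2\le q\|F\|^2$. With (6) and the triangle inequality in $\ell^2$,
$$(\sqrt p-\sqrt{2M})_+\|F\|\le\Big(\sum_n|\langle F,\mathbf e_{\lambda_n}\rangle|^2\Big)^{1/2}\le(\sqrt q+\sqrt{2M})\|F\|.$$
Choose the $N_i$ so large that $p>2M$. Then $\Lambda$ is a Fourier frame for $\mu$.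

**Step 6: nearly tight frames.** Suppose now $A_i=B_i$ and $|\varphi_i|$ is a.e. constant. We may take $c_i$ to be this constant. Then $P(F)^2=\sum_iN_iA_ic_i^2\|f_i\|^2$. For large $R$ take $N_i=\lceil R/(A_ic_i^2)\rceil$, so that $R\le N_iA_ic_i^2\le R+C$ with $C=\max_iA_ic_i^2$. As in Step 5, for $R>2M$ there are frame bounds with
$$\frac BA\le\Big(\frac{\sqrt{R+C}+\sqrt{2M}}{\sqrt R-\sqrt{2M}}\Big)^2\longrightarrow1\qquad(R\to\infty),$$
because $C$ and $M$ do not depend on $R$. $\blacksquare$

## 7. Tags $2\cdot64^n$ and $64^n$: proof of Theorem 1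

By Lemma 2, $\mu_4$ and $\mu_8$ are spectral, so each has a tight Fourier frame. It remains to check $(T_1)$ and $(T_2)$ for the pair $(\mu_4,\mu_8)$. Recall $64^n=4^{3n}=8^{2n}$.

**Check of $(T_1)$.** Let $s^{(1)}_n=2\cdot64^n$. By Lemma 1(a) with $t=2$, $e_{s^{(1)}_n}\rightharpoonup\hat\mu_4(-2)$ in $L^2(\mu_4)$. This constant is nonzero by (1): $8/4=2$ and $8/4^k\notin\mathbb Z$ for $k\ge2$. In $L^2(\mu_8)$, Lemma 1(a) gives the limit $\hat\mu_8(-2)$, which is $0$ because $4\cdot(-2)/8=-1$ is odd. Lemma 1(b) gives the same: with $k_n=2n+1$, $\cos(2\pi\cdot2\cdot64^n/8^{2n+1})=\cos\frac\pi2=0$.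

**Check of $(T_2)$.** Let $s^{(2)}_n=64^n$. In $L^2(\mu_8)$ the limit is $\hat\mu_8(-1)$, nonzero because $4/8^k\notin\mathbb Z$ for $k\ge1$. In $L^2(\mu_4)$ the limit is $\hat\mu_4(-1)=0$. Again (b) agrees: $\cos(2\pi\cdot64^n/4^{3n+1})=\cos\frac\pi2=0$.

The limits $\varphi_1=\hat\mu_4(-2)$ and $\varphi_2=\hat\mu_8(-1)$ are nonzero constants. Theorem A gives a Fourier frame for $\mu_4+\mu_8$ with $B/A<1+\varepsilon$, for any $\varepsilon>0$. So Theorem 1 holds and the conjecture is disproved. $\blacksquare$

## 8. Affine copies and weights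

**Theorem 2.** For any non-constant affine maps $S_1,S_2$ of $\mathbb R$ and any $\alpha_1,\alpha_2>0$, the measure $\alpha_1(S_1)_*\mu_4+\alpha_2(S_2)_*\mu_8$ is frame-spectral, with $B/A$ arbitrarily close to $1$.

What changes is that a scaling factor $c$ multiplies the frequency on one of the two measures. The tags $c\cdot64^n$ need not have the form $tb^n$ with $2t$ an integer, so Lemma 1(a) no longer covers them, and the zeros need a new argument. We write $\mathbb Z[\frac12]$ for the set of all $m/2^k$ with $m\in\mathbb Z$, $k\ge0$. It is closed under multiplication by $2$ and by $\frac12$.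

*Proof.* **Step 1: reduction to one affine map.** If $S(x)=cx+d$ with $c\ne0$, then $e_\lambda\circ S=e^{2\pi i\lambda d}e_{c\lambda}$. Hence $\Lambda$ is a Fourier frame for $S_*\mu$ iff $c\Lambda$ is one for $\mu$, with the same bounds. Applying this to $S_1$ and to $\alpha_1\mu_4+\alpha_2(S_1^{-1}S_2)_*\mu_8$, we may assume $S_1=\mathrm{id}$ and $S_2=S$, $S(x)=cx+d$, $c\neq 0$. Put $\nu=S_*\mu_8$, which is spectral. Passing from a measure to $\alpha$ times it leaves weak limits unchanged and turns a tight frame with bound $A$ into one with bound $\alpha A$. So Theorem A applies to $\alpha_1\mu_4,\alpha_2\nu$ once $(T_1),(T_2)$ hold for $(\mu_4,\nu)$ with limits of constant modulus. Under $L^2(\nu)\cong L^2(\mu_8)$, $g\mapsto g\circ S$, the function $e_\xi$ corresponds to the unimodular constant $e^{2\pi i\xi d}$ times $e_{c\xi}$.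

**Step 2: weak limit zero for non-dyadic multiples.** Claim: if $b\in\{4,8\}$ and $2y\notin\mathbb Z[\frac12]$, then $e_{64^ny}\rightharpoonup0$ in $L^2(\mu_b)$.

Write $64^n=b^N$, with $N=3n$ for $b=4$ and $N=2n$ for $b=8$. Let $\|z\|$ be the distance from $z$ to $\mathbb Z$. If $\|z\|<\frac1{2b}$ then $\|bz\|=b\|z\|$. Suppose $\|2yb^j\|<\frac1{2b}$ for all $j\ge J$. Then $\|2yb^{J+i}\|=b^i\|2yb^J\|$ stays below $\frac1{2b}$ for all $i$, so $\|2yb^J\|=0$. Thus $2yb^J\in\mathbb Z$ and $2y\in\mathbb Z[\frac12]$, a contradiction. So $\|2yb^j\|\ge\frac1{2b}$ for infinitely many $j\ge0$, and for these $|\cos(2\pi yb^j)|=\cos(\pi\|2yb^j\|)\le\cos\frac\pi{2b}<1$. For every $l$, putting $j=N-k$,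
$$\prod_{k>l}\big|\cos(2\pi yb^{N-k})\big|\le\prod_{0\le j<N-l}\big|\cos(2\pi yb^j)\big|\longrightarrow0\qquad(n\to\infty).$$
Lemma 1(b) gives the claim.

**Step 3: $(T_1)$.** We need tags that survive on $\mu_4$ and die on $\nu$.

If $c\notin\mathbb Z[\frac12]$, take $s_n=2\cdot64^n$. On $\mu_4$ the limit is $\hat\mu_4(-2)\ne0$. On $\nu$, $e_{s_n}$ corresponds to a unimodular constant times $e_{64^n\cdot2c}$, which tends weakly to $0$ in $L^2(\mu_8)$ by Step 2 with $y=2c$, since $4c\notin\mathbb Z[\frac12]$.

If $c\in\mathbb Z[\frac12]$, write $c=2^pu$ with $u$ an odd integer, $p\in\mathbb Z$. Take $s_n=64^n2^e$ with $e\ge1$ odd and $2+p+e\equiv0\pmod3$. Such $e$ exists, since $2$ and $3$ are coprime. On $\mu_4$ the limit is $\hat\mu_4(-2^e)$ by Lemma 1(a). It is nonzero, since $4\cdot2^e=4^k\cdot\text{odd}$ would force $e+2=2k$, impossible for odd $e$. On $\nu$, take the integer $k_n=2n+(2+p+e)/3$. Then $8^{k_n}=64^n2^{2+p+e}$ and $\cos(2\pi cs_n/8^{k_n})=\cos(\pi u/2)=0$. Since $k_n\to\infty$, the limit is $0$ by Lemma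 1(b).

**Step 4: $(T_2)$.** Now the tags must survive on $\nu$ and die on $\mu_4$.

If $1/c\notin\mathbb Z[\frac12]$, take $s_n=64^n/c$ and put $t=1$. If $1/c=2^pu$ with $u$ odd, take $s_n=64^n2^e/c$ with $e\ge0$, $e\equiv p\pmod2$, $e\not\equiv1\pmod3$, and put $t=2^e$.

On $\nu$, $e_{s_n}$ corresponds to a unimodular constant times $e_{64^nt}$. Here $e_{64^nt}\rightharpoonup\hat\mu_8(-t)$ in $L^2(\mu_8)$ by Lemma 1(a). Pass to a subsequence along which the unimodular constants converge. Then the limit is a constant of modulus $|\hat\mu_8(t)|$. A zero would need $4t=8^k\cdot\text{odd}$ with $k\geq1$. This is impossible for $t=1$. For $t=2^e$ it would force $e+2=3k$, that is $e\equiv1\pmod3$, which was excluded.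

On $\mu_4$, in the first case the limit is $0$ by Step 2 with $y=1/c$. In the second case take the integer $k_n=3n+(2+p+e)/2$. Then $4^{k_n}=64^n2^{2+p+e}$, and $s_n=64^n2^{e+p}u$ gives $\cos(2\pi s_n/4^{k_n})=\cos(\pi u/2)=0$. So the limit is $0$ by Lemma 1(b). $\blacksquare$

## 9. Tags for pairs of bases

**Definition (multiplicative independence).** Integers $b,b'\ge2$ are *multiplicatively dependent* if $b^u=b'^v$ for some integers $u,v\ge1$, and *multiplicatively independent* otherwise. Independence means that $\log b/\log b'$ is irrational.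

For example $4$ and $6$ are independent, because the prime $3$ divides only $6$. The numbers $4$ and $8$ are dependent ($4^3=8^2$), but neither is a power of the other. The numbers $4$ and $16=4^2$ are dependent and one is a power of the other.

**Lemma 3.** There is a sequence $\xi_n$ with $e_{\xi_n}\rightharpoonup$ a nonzero constant in $L^2(\mu_b)$ and $e_{\xi_n}\rightharpoonup0$ in $L^2(\mu_{b'})$ in each of the following cases:

(i) $b,b'\ge3$ are multiplicatively independent;

(ii) $b\ne b'$ are even, multiplicatively dependent, $\ge4$, and neither is a power of the other.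

*Proof.* **Case (i): a resonance of $b$ placed near a zero of $b'$.** First choose $t\in\{1,2\}$ with $\hat\mu_b(t)\ne0$. By (1) we need $4t\ne b^k\cdot\text{odd}$ for all $k\ge1$. If $b$ is odd, $t=1$ works, since $b^k\cdot\text{odd}$ is odd. If $b$ is even and $b\ne8$, $t=2$ works. Indeed $8=b^k\cdot\text{odd}$ forces $b^k=8$, as the only odd divisors of $8$ are $\pm1$, and then $b=8$ because $b\ge3$. If $b=8$, $t=1$ works, since $4$ is not a multiple of $8$.

Since $\theta=\log b/\log b'$ is irrational, the numbers $n\theta$ are dense modulo $1$. So there are $n_j\to\infty$ and integers $m_j$ with $n_j\theta-m_j\to-\log(4t)/\log b'$, and then $m_j\to\infty$. This says $tb^{n_j}/b'^{\,m_j}\to\frac14$. Put $\xi_j=tb^{n_j}$. On $\mu_b$ the limit is $\hat\mu_b(-t)\ne0$ by Lemma 1(a). On $\mu_{b'}$, $\cos(2\pi\xi_j/b'^{\,m_j})\to\cos\frac\pi2=0$, and Lemma 1(b) applies.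

**Case (ii): a common root.** Write $b^u=b'^v$ with $u,v\geq1$, $\gcd(u,v)=1$. For each prime, $u$ times its exponent in $b$ equals $v$ times its exponent in $b'$. So $v$ divides all exponents of $b$, $u$ divides all exponents of $b'$, and the quotients agree. Hence $b=q^r$ and $b'=q^s$ with $r=v$, $s=u$ coprime and $q$ an integer, which is even because $b$ is. By hypothesis $r,s\ge2$.

Let $m=s(1+rn)$ and $\xi_n=q^m/4$. On $\mu_{b'}$, $b'^{\,1+rn}=q^m$, so $\cos(2\pi\xi_n/b'^{\,1+rn})=\cos\frac\pi2=0$ and the limit is $0$ by Lemma 1(b). On $\mu_b$, $m\equiv s\not\equiv0\pmod r$. Let $\rho\in\{1,\dots,r-1\}$ be the residue of $s$ modulo $r$. Then $\xi_n=tb^{(m-\rho)/r}$ with $t=q^\rho/4$. Here $2t=q^\rho/2\in\mathbb Z$, since $q$ is even and $\rho\ge1$. Lemma 1(a) gives the limit $\hat\mu_b(-t)$. For $k\ge1$ the number $4t/b^k=q^{\rho-rk}$ has a negative exponent and is not an integer, so $\hat\mu_b(-t)\ne0$ by (1). $\blacksquare$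

For $b=4$, $b'=8$ we have $q=2$, $r=2$, $s=3$, so $\xi_n=2^{3(1+2n)}/4=2\cdot64^n$: the tags of Section 7.

## 10. Which finite sums of even-base Cantor measures are frame-spectral

**Theorem 3.** Let $b_1,\dots,b_m\ge4$ be distinct even integers and $\alpha_i>0$. Then $\sum_i\alpha_i\mu_{b_i}$ is frame-spectral if and only if there are no $i\ne j$ and $r\ge2$ with $b_j=b_i^{\,r}$. When frame-spectral, it has Fourier frames with $B/A$ arbitrarily close to $1$.

For example, $\mu_4+\mu_{16}$ is not frame-spectral, whereas $\mu_4+\mu_8$, $\mu_4+\mu_6$ and $\mu_4+\mu_6+\mu_8$ are.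

It helps to see first how the tags break for $\mu_4+\mu_{16}$. The factors of $|\hat\mu_{16}|$ are the factors of $|\hat\mu_4|$ with even index, so $|\hat\mu_4|\le|\hat\mu_{16}|$. If $e_{s_k}\rightharpoonup0$ in $L^2(\mu_{16})$, then testing against $1$ gives $\hat\mu_{16}(-s_k)\to0$, hence $\hat\mu_4(-s_k)\to0$. So $e_{s_k}$ cannot tend weakly to a nonzero constant in $L^2(\mu_4)$. This only shows that our method with constant limits does not apply. The proof of necessity below uses the same domination of Fourier transforms on many small pieces of $\mu_b$ at once.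

*Proof of sufficiency.* If $m=1$, use Lemma 2. Let $m\ge2$, and suppose no $b_j$ is a power $b_i^{\,r}$, $r\ge2$, $i\ne j$.

**Step 1: tags against one measure at a time.** Fix $i$. For each $j\ne i$, the pair $(b_i,b_j)$ falls under Lemma 3(i) or (ii). Let $\xi^{(ij)}$ be the resulting sequence. Passing to subsequences (fact 2), we may assume that $e_{\xi^{(ij)}_n}$ converges weakly in $L^2(\mu_{b_l})$ for every $l$. All limits have modulus at most $1$ a.e. The limit is a nonzero constant for $l=i$ and $0$ for $l=j$. For other $l$ we know nothing more.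

**Step 2: adding frequencies multiplies limits.** We need one sequence that vanishes on all $\mu_{b_j}$, $j\ne i$. Suppose $e_{s_n}\rightharpoonup\varphi_l$ and $e_{s'_n}\rightharpoonup\varphi'_l$ in $L^2(\mu_{b_l})$ for all $l$. For fixed $n$, as $p\to\infty$, $e_{s_n+s'_p}=e_{s_n}e_{s'_p}\rightharpoonup e_{s_n}\varphi'_l$. Since $\varphi'_l$ is bounded, $e_{s_n}\varphi'_l\rightharpoonup\varphi_l\varphi'_l$ as $n\to\infty$. Let $g^{(l)}_1,g^{(l)}_2,\dots$ be dense in $L^2(\mu_{b_l})$, and choose $p(n)$ with
$$\big|\langle e_{s_n+s'_{p(n)}}-e_{s_n}\varphi'_l,\ g^{(l)}_h\rangle\big|\le\frac1n\qquad\text{for all }h\le n\text{ and all }l .$$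
Then $\langle e_{s_n+s'_{p(n)}},g_h^{(l)}\rangle\to\langle\varphi_l\varphi'_l,g_h^{(l)}\rangle$ for every $h$. By fact 1, $e_{s_n+s'_{p(n)}}\rightharpoonup\varphi_l\varphi'_l$ in $L^2(\mu_{b_l})$ for all $l$.

**Step 3: conclusion.** Combine the sequences $\xi^{(ij)}$, $j\ne i$, successively by Step 2. The limit on $\mu_{b_i}$ is a product of nonzero constants, hence a nonzero constant. On $\mu_{b_j}$, $j\ne i$, one factor of the limit is $0$ and the others are bounded, so the limit is $0$. This is $(T_i)$, and the weights $\alpha_l$ do not affect it. Each $\alpha_i\mu_{b_i}$ has a tight Fourier frame by Lemma 2. Theorem A gives Fourier frames with $B/A$ arbitrarily close to $1$. $\blacksquare$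

*Proof of necessity.* Suppose $b_j=b^r$ with $b=b_i$, $r\ge2$, and suppose $\mu=\sum_l\alpha_l\mu_{b_l}$ has a Fourier frame $\Lambda$ with bounds $A,B$. We look for a contradiction.

**Step 1: the smaller measure has square-summable coefficients.** Put $\nu=\mu_{b_j}$. Since $\nu\le\alpha_j^{-1}\mu$, we have $\nu=f\mu$ with $0\le f\le\alpha_j^{-1}$, and $\|f\|^2_{L^2(\mu)}=\int f\,d\nu\le\alpha_j^{-1}$. The upper frame bound gives
$$\sum_{\lambda\in\Lambda}|\hat\nu(\lambda)|^2=\sum_{\lambda\in\Lambda}|\langle f,e_\lambda\rangle|^2\le B/\alpha_j . \tag{7}$$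

**Step 2: cutting $\mu_b$ into pieces that contain a copy of $\nu$.** Write $X=Y+Z$ with $Y=\sum_{r\mid k}2\varepsilon_kb^{-k}$ and $Z=\sum_{r\nmid k}2\varepsilon_kb^{-k}$, which are independent. Then $Y=\sum_{h\ge1}2\varepsilon_{rh}(b^r)^{-h}$ has law $\mu_{b^r}=\nu$. Let $K_n=\{k\le n:r\nmid k\}$ and $p=|K_n|$. For $w\in\{0,1\}^{K_n}$ let $E_w=\{x\in C_b:\varepsilon_k=w_k\ \forall k\in K_n\}$. These $2^p$ sets partition $C_b$, and $\mu_b(E_w)=2^{-p}$. Let $\sigma_w:=2^p1_{E_w}\mu_b$, the law of $X$ conditioned on $E_w$. The conditioning involves only bits of $Z$, so $\sigma_w=\nu*\rho_w$, where $\rho_w$ is the conditional law of $Z$. Hence $|\hat\sigma_w|=|\hat\nu||\hat\rho_w|\le|\hat\nu|$.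

**Step 3: concentration against the lower bound.** As in Step 1, $\mu_b=g\mu$ with $0\le g\le\alpha_i^{-1}$. So $\sigma_w=2^p1_{E_w}g\,\mu$, and the function $2^p1_{E_w}g$ has squared norm $4^p\int_{E_w}g^2\,d\mu$ in $L^2(\mu)$. By the lower frame bound, Step 2 and (7),
$$A\,4^p\int_{E_w}g^2\,d\mu\le\sum_{\lambda\in\Lambda}|\hat\sigma_w(\lambda)|^2\le\sum_{\lambda\in\Lambda}|\hat\nu(\lambda)|^2\le B/\alpha_j .$$
Sum over the $2^p$ words $w$. The $E_w$ partition $C_b$, and $g=0$ $\mu$-a.e. off $C_b$. So
$$A\,4^p\int g^2\,d\mu\le2^pB/\alpha_j .$$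
Here $\int g^2\,d\mu>0$ does not depend on $n$, because $g\mu$ is a probability measure. As $n\to\infty$ we have $p\to\infty$, since $r\ge2$. This is a contradiction. $\blacksquare$

## 11. Independent bases of any parity

**Theorem 4.** If $b,b'\ge3$ are multiplicatively independent integers of any parity, then $\mu_b+\mu_{b'}$ is frame-spectral if and only if both $\mu_b$ and $\mu_{b'}$ are.

*Proof.* Lemma 3(i), applied to $(b,b')$ and to $(b',b)$, gives $(T_1)$ and $(T_2)$ for $(\mu_b,\mu_{b'})$, with nonzero constants as limits. Evenness was not used there. Theorem A then says that $\mu_b\perp\mu_{b'}$, and that $\mu_b+\mu_{b'}$ is frame-spectral if both summands are.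

Conversely, suppose $\mu=\mu_b+\mu_{b'}$ has a Fourier frame $\Lambda$. By singularity, $\mu_b$ and $\mu_{b'}$ are the restrictions of $\mu$ to two disjoint Borel sets. Let $E$ be one of these sets and $f\in L^2(\mu|_E)$. Extended by $0$, $f$ has the same norm in $L^2(\mu)$ and the same coefficients $\int fe_{-\lambda}\,d\mu$. So $\Lambda$ is a Fourier frame for $\mu|_E$ with the same bounds. Hence both $\mu_b$ and $\mu_{b'}$ are frame-spectral. $\blacksquare$
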